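\title{Odd torsion in the homology of the matching complex}

\begin{abstract}
The matching complex $\mathsf M_n$ is the simplicial complex of matchings in the complete graph $K_n$. We prove that $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains an element of order $5$ whenever $\lceil(2n-8)/5\rceil\le d\le\lfloor(n-6)/2\rfloor$, which confirms a conjecture from a paper of Jonsson. The proof has two ingredients. An explicit chain map shows that $\tilde H_d(\mathsf M_n;\mathbb Z)$ is a direct summand of $\tilde H_{d+1}(\mathsf M_{n+2};\mathbb Z)$, and a family of linear functionals on homology modulo $p$, built from polynomials over $\mathbb F_p$, detects classes that are not divisible by $p$. The same method gives, for every odd prime $p$, $p$-torsion in the homology of $\mathsf M_n$ for all even $n\ge p^2+p$ and all odd $n\ge p^2+2p$.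
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{matching} in the complete graph $K_n$ is a set of pairwise disjoint edges. Subsets of matchings are matchings, so the matchings are the faces of a simplicial complex $\mathsf M_n$, the \emph{matching complex}. Its vertices are the edges of $K_n$, and a face of dimension $d$ is a matching with $d+1$ edges. We study the reduced homology $\tilde H_d(\mathsf M_n;\mathbb Z)$ for $n\ge1$.

The first cases are quickly drawn. The complex $\mathsf M_1$ has only the empty face, so $\tilde H_{-1}=\mathbb Z$; $\mathsf M_2$ is a point; $\mathsf M_3$ is three points and $\mathsf M_4$ is three disjoint segments, so $\tilde H_0=\mathbb Z^2$ for both; $\mathsf M_5$ is the Petersen graph, connected with $10$ vertices and $15$ edges, so $\tilde H_1=\mathbb Z^6$. No torsion is visible yet. The rational homology is given by a theorem of Bouc \cite{Bouc} (Theorem~\ref{thm:bouc} below), and it vanishes as soon as a face of dimension $d$ leaves more than $\sqrt n$ vertices of $K_n$ uncovered. In those degrees the integral homology is finite, and the question is which primes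 divide its order.

The answer is best organized by the coordinates
\[
r=n-2d-3,\qquad k=3d-n+4,\qquad\text{so that}\qquad n=2k+3r+1,\qquad d=k-1+r .
\]
A face of dimension $d$ leaves $n-2(d+1)=r+1$ vertices uncovered. Three facts bound the region of the $(k,r)$-plane in which $5$-torsion can occur.
\begin{itemize}
\item[(a)] By a theorem of Bj\"orner, Lov\'asz, Vre\'cica and \v{Z}ivaljevi\'c, $\tilde H_d(\mathsf M_n;\mathbb Z)=0$ for $d<\lceil\frac{n-4}{3}\rceil$, that is, for $k<0$.
\item[(b)] Jonsson \cite{Jonsson} proved that $\tilde H_d(\mathsf M_n;\mathbb Z)$ is a $3$-group for $\lceil\frac{n-4}{3}\rceil\le d\le\frac{2n-9}{5}$, that is, for $k\ge0$ and $r\ge k+2$.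
\item[(c)] For $r\le1$ there is no torsion at all (Proposition~\ref{prop:free}).
\end{itemize}
What remains is the band $2\le r\le k+1$. The conjecture posed in \cite{Jonsson} is that $5$-torsion appears as soon as (b) permits it and persists down to $r=3$: the group $\tilde H_d(\mathsf M_n;\mathbb Z)$ should contain nonzero $5$-torsion whenever
\[
\Big\lceil\frac{2n-8}{5}\Big\rceil\le d\le\Big\lfloor\frac{n-6}{2}\Big\rfloor .
\]
The left inequality says $2n-8\le5d$, which is $r\le k+1$, and the right one says $2d\le n-6$, which is $r\ge3$. We prove the conjecture.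

\begin{theorem}\label{thm:five}
If $3\le r\le k+1$, then $\tilde H_{k-1+r}(\mathsf M_{2k+3r+1};\mathbb Z)$ contains an element of order $5$.
\end{theorem}

The step $(n,d)\to(n+2,d+1)$ fixes $r$ and raises $k$ by one. The next theorem says that torsion survives this step, and so reduces Theorem~\ref{thm:five} to the boundary line $k=r-1$.

\begin{theorem}\label{thm:summand}
For all $n\ge1$ and all $d$, the group $\tilde H_d(\mathsf M_n;\mathbb Z)$ is isomorphic to a direct summand of $\tilde H_{d+1}(\mathsf M_{n+2};\mathbb Z)$.
\end{theorem}

On the boundary line $(n,d)=(5r-1,2r-2)$, so one step along it adds five vertices and two edges. One step along the line $k=0$, the lower edge of the region of $3$-groups, adds three vertices and one edge. This suggests that an odd prime $p$ goes with blocks of $p$ vertices carrying $\frac{p-1}{2}$ edges, and such blocks do produce $p$-torsion.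

\begin{theorem}\label{thm:p}
Let $p$ be an odd prime and $h=\frac{p-1}{2}$. For all $q\ge p+1$ and $s\ge0$, the group $\tilde H_{hq-1+s}(\mathsf M_{pq+2s};\mathbb Z)$ contains an element of order $p$. In particular, the homology of $\mathsf M_n$ has $p$-torsion for all even $n\ge p^2+p$ and all odd $n\ge p^2+2p$.
\end{theorem}

Theorem~\ref{thm:summand} is proved from scratch, and the only outside input for Theorems~\ref{thm:five} and~\ref{thm:p} is Bouc's theorem. Together with (c) and the cited results (a) and (b), Theorem~\ref{thm:five} gives the following.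

\begin{corollary}\label{cor:iff}
For $r\ne2$, the group $\tilde H_{k-1+r}(\mathsf M_{2k+3r+1};\mathbb Z)$ has $5$-torsion if and only if $3\le r\le k+1$.
\end{corollary}

For $r=2$, facts (a) and (b) exclude $5$-torsion when $k\le0$. We make no claim about $r=2$, $k\ge1$.

Cycles in $\mathsf M_n$ are easy to write down as products of small cycles on disjoint vertex sets. The difficulty is to show that such a cycle is not a boundary modulo $p$. For this we give each edge of a matching a label in $\mathbb F_p$ and weight the labelings by a polynomial, in such a way that deleting an edge corresponds to summing over its label (Section~\ref{sec:functional}). Example~\ref{ex:ten} carries out the whole argument by hand for $p=3$ and $\mathsf M_{10}$.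

\section{Chains and a criterion for torsion}\label{sec:chains}

For a finite set $S$ let $\mathsf M_S$ be the matching complex of the complete graph on $S$, and write $[xy]$ for the edge with endpoints $x,y$. The augmented chain complex $C_*(S)$ has in degree $d$ the free abelian group on the matchings with $d+1$ edges. The matching $\{e_0,\dots,e_d\}$ gives the monomial $e_0\wedge\dots\wedge e_d$, alternating in the edges, the empty matching sits in degree $-1$, and
\[
\partial(e_0\wedge\dots\wedge e_d)=\sum_{i=0}^d(-1)^i\,e_0\wedge\dots\wedge\widehat{e_i}\wedge\dots\wedge e_d .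
\]
A vertex is \emph{covered} by a matching $m$ if it lies on an edge of $m$, and \emph{free} otherwise. If $c,c'$ are chains on disjoint vertex sets and each term of $c$ has $j$ edges, then $\partial(c\wedge c')=\partial c\wedge c'+(-1)^jc\wedge\partial c'$. In particular, a product of cycles on disjoint vertex sets is a cycle. If an edge $e$ has an endpoint covered by $m$, we set $e\wedge m=0$; the product rule does not apply in that case.

A partition $\lambda$ of $n$ is \emph{self-conjugate} if its Young diagram is symmetric about the diagonal, and its \emph{Durfee square} is the largest square contained in the diagram. Let $S^\lambda$ be the irreducible rational representation of the symmetric group indexed by $\lambda$.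

\begin{theorem}[Bouc \cite{Bouc}]\label{thm:bouc}
$\tilde H_d(\mathsf M_n;\mathbb Q)\cong\bigoplus_\lambda S^\lambda$, where $\lambda$ runs over the self-conjugate partitions of $n$ whose Durfee square has side $n-2d-2$.
\end{theorem}

We use the theorem only through the following criterion.

\begin{lemma}\label{lem:criterion}
Let $|S|=n$, let $p$ be a prime, and let $z\in C_d(S)$ be a cycle. Suppose that $n-2d-2>\sqrt n$ and that some linear functional $\Theta$ on $C_d(S)\otimes\mathbb F_p$ vanishes on boundaries and has $\Theta(z)\neq0$. Then $\tilde H_d(\mathsf M_S;\mathbb Z)$ contains an element of order $p$.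
\end{lemma}

\begin{proof}
Let $H=\tilde H_d(\mathsf M_S;\mathbb Z)$. A partition of $n$ with Durfee square of side $D$ has $D^2\le n$, so the sum in Theorem~\ref{thm:bouc} is empty and the finitely generated group $H$ has rank $0$. Thus $H$ is finite. If the class of $z$ lay in $pH$, then $z=py+\partial b$ for integral chains $y,b$, and $\Theta(z)=\Theta(\partial b)=0$. So multiplication by $p$ on the finite group $H$ is not surjective, hence not injective.
\end{proof}

\section{Adding two vertices}\label{sec:summand}

We prove Theorem~\ref{thm:summand}. Let $X$ be a nonempty finite set and let $a\ne b$ be two new vertices. A map in the direction $\mathsf M_{X\cup\{a,b\}}\to\mathsf M_X$ is easy to find: fix an edge $e$ and send a chain to the coefficient of $e$, which is a chain on the remaining $|X|$ vertices. We need a right inverse, that is, a way to complete $e\wedge c$ to a cycle when $c$ is a cycle. Since $\partial(e\wedge c)=c$, the cycle $c$ must be canceled, and it need not be a boundary. The point is that a suitable sum of relabeled copies of $c$ is always a boundary.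

For $x\in X$ let $\tau_x$ be the transposition of $x$ and $a$. It acts on chains by relabeling, commutes with $\partial$, and maps $C_*(X)$ isomorphically onto $C_*((X\setminus x)\cup a)$. Define
\[
\eta\colon C_*(X)\to C_{*+1}(X\cup a),\qquad\eta(c)=\sum_{x\in X}[xa]\wedge c .
\]

\begin{lemma}\label{lem:homotopy}
$\partial\eta+\eta\partial=\sum_{x\in X}\tau_x$ on $C_*(X)$.
\end{lemma}

\begin{proof}
Let $m=e_0\wedge\dots\wedge e_d$ be a matching in $X$. If $x$ is free, then $\partial([xa]\wedge m)=m-[xa]\wedge\partial m$, and if $x$ is covered, then $[xa]\wedge m=0$. Adding $\eta(\partial m)=\sum_x[xa]\wedge\partial m$ cancels the second terms for free $x$ and leaves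
\[
(\partial\eta+\eta\partial)m=\sum_{x\text{ free}}m+\sum_{x\text{ covered}}[xa]\wedge\partial m .
\]
For free $x$ we have $m=\tau_xm$. Let $x$ be covered by $e_i=[xy]$. Every term of $\partial m$ except the one deleting $e_i$ still covers $x$, so
\[
[xa]\wedge\partial m=(-1)^i[xa]\wedge e_0\wedge\dots\wedge\widehat{e_i}\wedge\dots\wedge e_d ,
\]
and moving $[xa]$ past $i$ edges into position $i$ removes the sign. The result is $m$ with $y$ replaced by $a$, which is $\tau_ym$. As $x$ runs over the covered vertices, so does its partner $y$.
\end{proof}

So for a cycle $c$ the sum $\sum_x\tau_xc$ bounds $\eta(c)$. It also bounds $\sum_x[xb]\wedge\tau_xc$, since $\tau_xc$ avoids both $x$ and $b$. The difference of the two fillings is the cycle we want.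

\begin{proof}[Proof of Theorem~\ref{thm:summand}]
Let $|X|=n$ and define $\varphi\colon C_*(X)\to C_{*+1}(X\cup\{a,b\})$ by
\[
\varphi(c)=\sum_{x\in X}[xb]\wedge\tau_xc-\eta(c).
\]
The product rule gives $\partial([xb]\wedge\tau_xc)=\tau_xc-[xb]\wedge\tau_x\partial c$. With Lemma~\ref{lem:homotopy},
\[
\partial\varphi(c)=\sum_x\tau_xc-\sum_x[xb]\wedge\tau_x\partial c-\Big(\sum_x\tau_xc-\eta(\partial c)\Big)=-\varphi(\partial c).
\]
Hence $\varphi$ sends cycles to cycles and boundaries to boundaries, and it induces $\varphi_*\colon\tilde H_d(\mathsf M_X)\to\tilde H_{d+1}(\mathsf M_{X\cup\{a,b\}})$.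

Fix $x_0\in X$ and let $e=[x_0b]$. Every chain on $X\cup\{a,b\}$ is uniquely of the form $y=e\wedge y'+y''$, where $y'$ is a chain on $(X\setminus x_0)\cup a$ and no term of $y''$ contains $e$. Put $\rho(y)=y'$. In $\partial y=y'-e\wedge\partial y'+\partial y''$ only the middle term contains $e$, so $\rho\partial=-\partial\rho$, and $\rho$ induces a map $\rho_*$ on homology. In $\varphi(c)$, the terms $[xb]\wedge\tau_xc$ with $x\ne x_0$ join $b$ to another vertex and $\eta(c)$ leaves $b$ free, so $\rho\varphi(c)=\tau_{x_0}c$. Thus $\rho_*\varphi_*$ is the isomorphism induced by $\tau_{x_0}$, and $\varphi_*$ is split injective.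
\end{proof}

\begin{example}
For $X=\{1\}$ we get $\varphi(\emptyset)=[1b]-[1a]$, a nonzero class in $\mathsf M_3$. For $X=\{1,2,3\}$ and $c=[12]-[13]$,
\begin{align*}
\varphi(c)={}&[1b]\wedge([2a]-[3a])+[2b]\wedge([1a]-[13])+[3b]\wedge([12]-[1a])\\
&-[3a]\wedge[12]+[2a]\wedge[13],
\end{align*}
which is the $8$-cycle through $[1b],[2a],[13],[2b],[1a],[3b],[12],[3a]$ in the Petersen graph. The hypothesis $n\ge1$ provides $x_0$, and it is needed: on the empty vertex set $\tilde H_{-1}=\mathbb Z$, while $\mathsf M_2$ is a point.
\end{example}

\section{Functionals from polynomials}\label{sec:functional}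

Throughout this section $p$ is an odd prime, $F=\mathbb F_p$ and $h=\frac{p-1}{2}$. To apply Lemma~\ref{lem:criterion} we need a functional that is defined on all matchings of a given size and kills all boundaries, including those of matchings unrelated to the cycle at hand. We obtain it from a single polynomial on the vertex set.

\subsection{Weights}
Recall that $\sum_{t\in F}t^i=0$ for $0\le i\le p-2$ (with $0^0=1$) and $\sum_{t\in F}t^{p-1}=-1$. So if a polynomial has degree at most $p-1$ in $t$, then summing it over $t\in F$ gives minus its coefficient of $t^{p-1}$. An edge has two endpoints and $p-1=2h$, which suggests allowing degree $h$ at each vertex.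

\begin{definition}
A polynomial $U\in F[T_v:v\in S]$ is \emph{admissible} if it has degree at most $h$ in each variable and is \emph{shift-invariant}: $U(T+c)=U(T)$ as polynomials for every $c\in F$, where all variables are shifted by $c$. For a matching $m$ in $S$, substitute $T_v=T_w=t_e$ for each edge $e=[vw]\in m$. The \emph{weight} $U_m\in F[t_e:e\in m]$ is the coefficient of $\prod_{v\text{ free}}T_v^h$ in the result. We call $t_e$ the \emph{label} of $e$.
\end{definition}

\begin{lemma}\label{lem:weights}
Let $U$ be admissible, $m$ a matching and $e\in m$. Then \textup{(i)} $\sum_{t_e\in F}U_m=-U_{m\setminus e}$, and \textup{(ii)} $U_m$ is shift-invariant.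
\end{lemma}

\begin{proof}
(i) Let $e=[vw]$. Substitute the labels of the other edges of $m$ and take the coefficient of $\prod T_u^h$ over the vertices $u$ that are free for $m$. This leaves $\sum_{i,j\le h}A_{ij}T_v^iT_w^j$ with $A_{ij}\in F[t_{e'}:e'\in m\setminus e]$. By definition $U_{m\setminus e}=A_{hh}$ and $U_m=\sum A_{ij}t_e^{\,i+j}$. Thus $U_m$ has degree at most $p-1$ in $t_e$, and only $i=j=h$ contributes to $t_e^{\,p-1}$.

(ii) Let $W(t,T)$ be $U$ after the substitution, with $T$ the free variables. Then $W(t,T)=W(t+c,T+c)$. Shifting a monomial $\prod T_u^{i_u}$ with all $i_u\le h$ produces $\prod T_u^h$ only if all $i_u=h$, and then with coefficient $1$. So the coefficient of $\prod T_u^h$ in $W(t+c,T+c)$ equals that in $W(t+c,T)$, which is $U_m(t+c)$.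
\end{proof}

Part (i) is where the degree bound is used: deleting an edge has become summing over its label.

\subsection{The functional}
For $N\ge1$ the group $F$ acts freely on $F^N$ by simultaneous shift. Call a function $F^N\to F$ \emph{invariant} if it is constant on orbits, and for invariant $Q,f$ put
\[
\langle Q,f\rangle=\sum_{t\in F^N/F}Q(t)f(t).
\]
The sum may be computed over the points at which any one chosen coordinate is $0$. For a function $f$ of $d+1$ variables let
\[
\delta f(t_0,\dots,t_{d+1})=\sum_{i=0}^{d+1}(-1)^if(t_0,\dots,\widehat{t_i},\dots,t_{d+1}).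
\]
Then $\delta\delta=0$, also for integer-valued functions, because each pair of positions is deleted in two orders with opposite signs. A \emph{cocycle} is an invariant $f$ with $\delta f=0$.

Fix an admissible $U$ and a total order on the edges of the complete graph on $S$. For $d\ge0$ and an invariant $f\colon F^{d+1}\to F$, define the linear functional $\Theta_f$ on $C_d(S)\otimes F$ by
\[
\Theta_f(e_0\wedge\dots\wedge e_d)=\langle U_m,f\rangle,\qquad m=\{e_0<\dots<e_d\},
\]
where $U_m$ is read as a function of $(t_{e_0},\dots,t_{e_d})$. It is invariant by Lemma~\ref{lem:weights}(ii).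

\begin{lemma}\label{lem:theta}
$\Theta_f\circ\partial=-\Theta_{\delta f}$. In particular, if $f$ is a cocycle, then $\Theta_f$ vanishes on boundaries.
\end{lemma}

\begin{proof}
Let $m=\{e_0<\dots<e_{d+1}\}$ and write $t_j=t_{e_j}$. Fix $i$, let $f_i(t)=f(t_0,\dots,\widehat{t_i},\dots,t_{d+1})$, and choose $j\ne i$, which is possible as $d\ge0$. Compute $\langle U_m,f_i\rangle$ over the points with $t_j=0$, summing over $t_i$ first. By Lemma~\ref{lem:weights}(i) this gives $\langle U_m,f_i\rangle=-\langle U_{m\setminus e_i},f\rangle$. The edges of $m\setminus e_i$ remain in increasing order, so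
\[
\Theta_f(\partial m)=\sum_i(-1)^i\langle U_{m\setminus e_i},f\rangle=-\sum_i(-1)^i\langle U_m,f_i\rangle=-\langle U_m,\delta f\rangle.\qedhere
\]
\end{proof}

\begin{example}\label{ex:four}
Let $d=0$ and $f=1$, which is a cocycle. The weight $U_e$ of an edge is an invariant function of one variable, hence constant, and Lemma~\ref{lem:theta} says that disjoint edges have equal weights. Take $p=3$, $S=\{1,2,3,4\}$ and $U=(T_2-T_1)(T_4-T_3)$. Then $U_{[12]}=U_{[34]}=0$. The coefficient of $T_2T_4$ in $(T_2-t)(T_4-t)$ gives $U_{[13]}=1$, and that of $T_1T_3$ in $(t-T_1)(t-T_3)$ gives $U_{[24]}=1$. From $(T_2-t)(t-T_3)$ and $(t-T_1)(T_4-t)$ we get $U_{[14]}=U_{[23]}=-1$. The weights $0,1,-1$ separate the three components of $\mathsf M_4$.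
\end{example}

\begin{remark}\label{rem:shift}
Shift invariance is what makes the construction nontrivial. By Lemma~\ref{lem:theta}, if $d\ge1$ and $f=\delta g$ with $g$ invariant, then $\Theta_f$ vanishes on all cycles. If we dropped invariance and summed over all of $F^{d+1}$, the same identity would hold, and every $f$ with $\delta f=0$ would be useless: expanding $\delta f(0,t_0,\dots,t_d)=0$ gives $f=\delta g$ with $g(t_0,\dots,t_{d-1})=f(0,t_0,\dots,t_{d-1})$. This $g$ need not be invariant.
\end{remark}

\subsection{Cocycles in every degree}
We need cocycles that are not $\delta$ of an invariant function. For $x\in F$ let $\nu(x)\in\{0,\dots,p-1\}$ be its integer representative, and put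
\[
\xi(t_0,t_1)=t_1-t_0,\qquad\beta(t_0,t_1,t_2)=\frac{\nu(t_1-t_0)+\nu(t_2-t_1)-\nu(t_2-t_0)}{p}.
\]
With $x=t_1-t_0$ and $y=t_2-t_1$, the value $\beta$ is the carry in the addition of $x$ and $y$: it is $1$ if $\nu(x)+\nu(y)\ge p$ and $0$ otherwise. Both functions are invariant. We have $\delta\xi=(t_2-t_1)-(t_2-t_0)+(t_1-t_0)=0$. The integer-valued function $g(t_0,t_1)=\nu(t_1-t_0)$ has $\delta g=p\beta$, so $p\,\delta\beta=\delta\delta g=0$ over $\mathbb Z$, and $\delta\beta=0$.

For $f,f'$ in $i+1$ and $j+1$ variables let
\[
(f\smile f')(t_0,\dots,t_{i+j})=f(t_0,\dots,t_i)\,f'(t_i,\dots,t_{i+j}).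
\]
Then $\delta(f\smile f')=\delta f\smile f'+(-1)^if\smile\delta f'$. Indeed, the deletions of positions $0,\dots,i$ on the left are terms of $\delta f\smile f'$, those of positions $i+1,\dots,i+j+1$ are terms of $(-1)^if\smile\delta f'$, and the two remaining terms on the right are $f(t_0,\dots,t_i)f'(t_{i+1},\dots,t_{i+j+1})$ with signs $(-1)^{i+1}$ and $(-1)^i$. So products of cocycles are cocycles. (The invariant functions with $\delta$ form the homogeneous standard complex for the cohomology of the group $\mathbb Z/p$ with coefficients in $\mathbb F_p$; we do not use this.)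

For $N\ge1$ define a cocycle $f_N$ and a shift-invariant polynomial $P_N$ in $t_0,\dots,t_{N-1}$ as follows. For $N=2\ell+1$,
\[
f_N=\prod_{i=1}^{\ell}\beta(t_{2i-2},t_{2i-1},t_{2i}),\qquad P_N=\prod_{i=1}^{\ell}(t_{2i}-t_{2i-1})^{p-2},
\]
so that $f_N$ is the product $\beta\smile\dots\smile\beta$ of $\ell$ factors and $f_1=P_1=1$. For $N=2\ell$,
\[
f_N=\xi(t_0,t_1)\prod_{i=1}^{\ell-1}\beta(t_{2i-1},t_{2i},t_{2i+1}),\qquad P_N=\prod_{i=0}^{\ell-1}(t_{2i+1}-t_{2i})^{p-2},
\]
so that $f_N=\xi\smile\beta\smile\dots\smile\beta$ with $\ell-1$ factors $\beta$.

\begin{lemma}\label{lem:pairing}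
$\langle P_N,f_N\rangle=(-1)^\ell$, where $\ell=\lfloor N/2\rfloor$.
\end{lemma}

\begin{proof}
For fixed $y$, exactly $\nu(y)$ values of $x$ satisfy $\nu(x)\ge p-\nu(y)$. Hence for every $t\in F$,
\begin{equation}\label{eq:carry}
\sum_{t',t''\in F}(t''-t')^{p-2}\beta(t,t',t'')=\sum_{y\in F}y^{p-2}\cdot y=-1 .
\end{equation}
Set $t_0=0$ and sum over the last two variables, which occur only in the last factor of $P_N$ and the last factor $\beta$. By \eqref{eq:carry} this gives $-1$, whatever the earlier variables are, so $\langle P_N,f_N\rangle=-\langle P_{N-2},f_{N-2}\rangle$ for $N\ge3$. The recursion ends in $\langle P_1,f_1\rangle=1$ or in $\langle P_2,f_2\rangle=\sum_{t_1}t_1^{\,p-2}\cdot t_1=-1$.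
\end{proof}

The task is now to find a cycle with $N$ edges per term and an admissible $U$ whose weights on the cycle behave like $P_N$.

\begin{example}[$3$-torsion in $\mathsf M_{10}$]\label{ex:ten}
Let $p=3$, so $h=1$, and $S=\{1,2,3,4\}\sqcup\{v,x,y\}\sqcup\{v',x',y'\}$. Take the $2$-cycle and the polynomial
\begin{gather*}
z=([12]-[13])\wedge([vx]-[vy])\wedge([v'x']-[v'y']),\\
U=(T_2-T_1)(T_4-T_3)\,(T_y-T_x)(T_{y'}-T_{x'})\,(T_{v'}-T_v).
\end{gather*}
Each variable occurs in one factor, and each factor is a difference, so $U$ is admissible. Order the edges so that each term of $z$ is increasing as written, with labels $t_0,t_1,t_2$. The four terms containing $[12]$ have weight $0$. For $m=\{[13],[vx],[v'x']\}$ the substitution gives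
\[
(T_2-t_0)(T_4-t_0)(T_y-t_1)(T_{y'}-t_2)(t_2-t_1),
\]
and the coefficient of $T_2T_4T_yT_{y'}$ is $t_2-t_1=P_3$. Replacing $[vx]$ by $[vy]$ turns the third factor into $t_1-T_x$, which changes the sign of the weight and also the sign of the term in $z$; the same holds for $[v'x']$ and the fourth factor. So the four terms containing $[13]$ contribute equally, and $\Theta_\beta(z)=-4\langle P_3,\beta\rangle$. The pairs of differences $(t_1-t_0,t_2-t_1)$ with a carry are $(2,1),(1,2),(2,2)$, so $\langle P_3,\beta\rangle=1+2+2=-1$ and $\Theta_\beta(z)=1$ in $\mathbb F_3$. Since $n-2d-2=4>\sqrt{10}$, Lemma~\ref{lem:criterion} shows that $\tilde H_2(\mathsf M_{10};\mathbb Z)$ has an element of order $3$.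
\end{example}

\section{Blocks of $p$ vertices and five-torsion}\label{sec:five}

In Example~\ref{ex:ten} the signs of the cycle $[vx]-[vy]$ were canceled by the signs of the polynomial $T_y-T_x$. We generalize this pair to every odd prime. A \emph{block} $B$ has $p=2h+1$ vertices $v_1,\dots,v_h,u_1,\dots,u_{h+1}$. With $\mathfrak S_j$ the symmetric group on $\{1,\dots,j\}$, put
\[
w_B=\sum_{g\in\mathfrak S_{h+1}}\operatorname{sgn}(g)\,[v_1u_{g(1)}]\wedge\dots\wedge[v_hu_{g(h)}],\qquad V_B=\prod_{1\le i<j\le h+1}(T_{u_j}-T_{u_i}).
\]
The term indexed by $g$ leaves exactly the vertex $u_{g(h+1)}$ free. The Vandermonde product $V_B$ is shift-invariant and has degree $h$ in each $T_{u_i}$. For $p=3$ this is the pair above. For $p=5$ the chain $w_B$ has six terms, which form a hexagon on the six edges $[v_iu_j]$.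

\begin{lemma}\label{lem:block}
The chain $w_B$ is a cycle. If $T_{u_{g(i)}}=s_i$ is substituted for $1\le i\le h$, then the coefficient of $T_{u_{g(h+1)}}^h$ in $V_B$ is $\operatorname{sgn}(g)\Delta(s)$, where $\Delta(s)=\prod_{1\le i<j\le h}(s_j-s_i)$.
\end{lemma}

\begin{proof}
A matching in $\partial w_B$ leaves one vertex $v_i$ and two vertices $u_j$ free. It arises by deleting the $i$th edge from exactly two terms, indexed by $g$ and by $g$ composed with the transposition of $i$ and $h+1$. These have opposite signs, so $\partial w_B=0$. The Vandermonde product is alternating, so $V_B=\operatorname{sgn}(g)\prod_{i<j}(T_{u_{g(j)}}-T_{u_{g(i)}})$. After the substitution this is $\operatorname{sgn}(g)\,\Delta(s)\prod_{i=1}^h(T_{u_{g(h+1)}}-s_i)$.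
\end{proof}

The variables $T_{v_i}$ are still unused. Each may enter $U$ with degree up to $h$, and each $v_i$ is covered in every term of $w_B$. For $p=5$ we have $\Delta(s)=s_2-s_1$, and the extra factor $(T_{v_2}-T_{v_1})^2$ raises it to $(s_2-s_1)^3$, which is one factor of $P_N$.

A block with $p=5$ adds $(5,2)$ to $(n,d)$ and so $(1,1)$ to $(k,r)$. It remains to choose a starting point on the line $k=r-1$. For odd $N$ the polynomial $P_N$ does not involve $t_0$, so we may start with a $0$-cycle of nonzero constant weight. The more vertices it occupies, the smaller $k-r=5d-2n+7$ becomes. Four is the maximum, because $\mathsf M_n$ is connected for $n\ge5$: two edges with a common endpoint cover three vertices and are both disjoint from an edge on two further vertices. The pair $(n,d)=(4,0)$ has $(k,r)=(0,1)$, on the required line.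

\begin{proof}[Proof of Theorem~\ref{thm:five}]
Let $p=5$, $h=2$, $r\ge3$. We first treat $k=r-1$, where $n=5r-1$ and $d=2r-2$. Let $S=\{1,2,3,4\}\sqcup B_1\sqcup\dots\sqcup B_{r-1}$ with blocks $B_i$, and write $v_1^i,v_2^i$ for the vertices $v_1,v_2$ of $B_i$. Put
\begin{gather*}
z=([12]-[13])\wedge w_{B_1}\wedge\dots\wedge w_{B_{r-1}},\\
U=(T_2-T_1)^2(T_4-T_3)^2\prod_{i=1}^{r-1}V_{B_i}\,(T_{v_2^i}-T_{v_1^i})^2 .
\end{gather*}
By Lemma~\ref{lem:block}, $z$ is an integral cycle with $N=2r-1$ edges per term, so of dimension $2r-2$. The polynomial $U$ is a product of differences and has degree $2$ in each variable, so it is admissible. Order the edges so that those inside $\{1,2,3,4\}$ come first, then the edges $[v_1u_j]$ of $B_1$, then the edges $[v_2u_j]$ of $B_1$, then those of $B_2$ in the same manner, and so on, with all other edges last. Every term of $z$ is then increasing as written. Its first edge has label $t_0$, and its edges at $v_1^i$ and $v_2^i$ have labels $t_{2i-1}$ and $t_{2i}$.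

The terms containing $[12]$ have weight $0$ because of the factor $(T_2-T_1)^2$. Let $m$ be the term given by $[13]$ and permutations $g_1,\dots,g_{r-1}\in\mathfrak S_3$. Its coefficient in $z$ is $-\prod_i\operatorname{sgn}(g_i)$. The free vertices are $2$, $4$ and one vertex $u$ in each block, and each free variable occurs in a single one of the factors $(T_2-t_0)^2$, $(T_4-t_0)^2$, $V_{B_i}$. The coefficients of $T_2^2$ and $T_4^2$ in the first two are $1$, so Lemma~\ref{lem:block} gives
\[
U_m=\prod_{i=1}^{r-1}\operatorname{sgn}(g_i)\,(t_{2i}-t_{2i-1})\,(t_{2i}-t_{2i-1})^2=\Big(\prod_i\operatorname{sgn}(g_i)\Big)P_N .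
\]
The signs square to $1$, and there are $6^{r-1}$ such terms. By Lemma~\ref{lem:pairing},
\[
\Theta_{f_N}(z)=-6^{\,r-1}\langle P_N,f_N\rangle=-6^{\,r-1}(-1)^{r-1}=(-1)^r\ne0\quad\text{in }\mathbb F_5 .
\]
The functional $\Theta_{f_N}$ vanishes on boundaries by Lemma~\ref{lem:theta}. Here $n-2d-2=r+1$, and $(r+1)^2-(5r-1)=(r-1)(r-2)>0$ for $r\ge3$. Lemma~\ref{lem:criterion} gives an element of order $5$ in $\tilde H_{2r-2}(\mathsf M_{5r-1};\mathbb Z)$.

For $k\ge r-1$ apply Theorem~\ref{thm:summand} exactly $s=k-r+1$ times. It shows that $\tilde H_{2r-2}(\mathsf M_{5r-1};\mathbb Z)$ is isomorphic to a direct summand of $\tilde H_{2r-2+s}(\mathsf M_{5r-1+2s};\mathbb Z)$, and $2r-2+s=k-1+r$, $5r-1+2s=2k+3r+1$.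
\end{proof}

\begin{remark}
The hypothesis $r\ge3$ enters only through finiteness. The value $\Theta_{f_N}(z)=(-1)^r$ holds for $r=1,2$ as well, but then $n=(r+1)^2$ is $4$ or $9$, the partitions $(2,2)$ and $(3,3,3)$ occur in Theorem~\ref{thm:bouc}, and the group is infinite. A class outside $5H$ then proves nothing about torsion: for $r=1$ the class of $[12]-[13]$ lies in the free group $\tilde H_0(\mathsf M_4;\mathbb Z)=\mathbb Z^2$. The first case covered by the theorem is $\tilde H_4(\mathsf M_{14};\mathbb Z)$.
\end{remark}

\section{Torsion of every odd prime order}\label{sec:p}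

Let $p$ be any odd prime. For a product of $q$ blocks, Lemma~\ref{lem:block} forces the weights to be divisible by $\Delta$ of the labels of each block. For $h\ge3$ the polynomial $P_N$ is not divisible by these products: $\Delta$ contains a factor $t_{i+2}-t_i$, while $P_N$ is a product of differences of consecutive labels. Antisymmetrizing $P_N$ within each block restores divisibility, but the terms of the alternating sum might cancel in the pairing with $f_N$. The next lemma shows that they add up.

A permutation $\sigma$ of $\{0,\dots,N-1\}$ acts on functions and polynomials by $(\sigma Q)(t_0,\dots,t_{N-1})=Q(t_{\sigma(0)},\dots,t_{\sigma(N-1)})$.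

\begin{lemma}\label{lem:anti}
Let $N\ge2$, let $f\colon F^N\to F$ be a cocycle, and let $Q\colon F^N\to F$ be invariant with $\sum_{t_l\in F}Q=0$ for each $l$ and all values of the other variables. If $\tau$ is the transposition of $i$ and $i+1$, then $\langle\tau Q,f\rangle=-\langle Q,f\rangle$.
\end{lemma}

\begin{proof}
If $G$ is invariant and does not depend on $t_l$, then $\langle Q,G\rangle=0$: set another coordinate to $0$ and sum over $t_l$ first. Now apply $\delta f=0$ to the $(N+1)$-tuple
\[
(t_0,\dots,t_{i-1},\,t_i,\,t_{i+1},\,t_i,\,t_{i+2},\dots,t_{N-1}).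
\]
Deleting position $i$ gives $(-1)^i\tau f$, and deleting position $i+2$ gives $(-1)^if$. Every other position holds a variable $t_l$ with $l\neq i$ that occurs only once, so deleting it gives an invariant function independent of $t_l$. Pairing with $Q$ yields $\langle Q,\tau f\rangle+\langle Q,f\rangle=0$. Finally $\langle\tau Q,f\rangle=\langle Q,\tau f\rangle$, because exchanging two coordinates permutes the orbits.
\end{proof}

The hypothesis on $Q$ holds for every shift-invariant polynomial of degree at most $p-2$ in each variable. (With the first sentence of the proof this gives $\langle P_N,\delta g\rangle=0$ for invariant $g$, so by Lemma~\ref{lem:pairing} no $f_N$ with $N\ge2$ is $\delta$ of an invariant function.)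

\begin{proof}[Proof of Theorem~\ref{thm:p}]
Let $S=B_1\sqcup\dots\sqcup B_q$ with blocks $B_b$, so $n=pq$, and let $z=w_{B_1}\wedge\dots\wedge w_{B_q}$. This is an integral cycle with $N=hq\ge2$ edges per term, of dimension $d=hq-1$. Order the edges $[v_iu_j]$ inside blocks by block and then by $i$, and put all other edges last. Every term of $z$ is increasing as written, and the edge at the vertex $v_i$ of $B_b$ has label $t_{(b-1)h+i-1}$. Let $\Delta_b$ be $\Delta$ of the $h$ labels of $B_b$, and let $D=\prod_b\Delta_b$.

\emph{Reduction to a polynomial in the labels.} Let $\Omega\in F[t_0,\dots,t_{N-1}]$ be shift-invariant of degree at most $h$ in each variable. Let $\Omega(T)$ be obtained by replacing each label by the variable $T_v$ of the corresponding vertex $v_i$ of $B_b$, and put $U=\Omega(T)\prod_bV_{B_b}$. The factors involve disjoint sets of variables, so $U$ is admissible. Let $m$ be the term of $z$ given by $g_1,\dots,g_q$. Its free vertices are one vertex $u$ in each block, so Lemma~\ref{lem:block} gives $U_m=\prod_b\operatorname{sgn}(g_b)\cdot D\,\Omega$. The coefficient of $m$ in $z$ is $\prod_b\operatorname{sgn}(g_b)$.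 Hence
\begin{equation}\label{eq:eval}
\Theta_{f_N}(z)=\big((h+1)!\big)^q\,\langle D\,\Omega,f_N\rangle ,
\end{equation}
and $(h+1)!\ne0$ in $F$ because $h+1<p$.

\emph{Antisymmetrization.} Let $\Gamma\cong(\mathfrak S_h)^q$ be the group permuting the labels within each block, and put $P=\sum_{\sigma\in\Gamma}\operatorname{sgn}(\sigma)\,\sigma P_N$. Each $\sigma P_N$ is shift-invariant of degree at most $p-2$ in each variable, so Lemma~\ref{lem:anti} applies to it. The labels of a block are consecutive, so $\Gamma$ is generated by transpositions of adjacent positions. Writing $\sigma$ as a product of these and applying the lemma once per factor gives $\langle\sigma P_N,f_N\rangle=\operatorname{sgn}(\sigma)\langle P_N,f_N\rangle$. By Lemma~\ref{lem:pairing},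
\[
\langle P,f_N\rangle=(h!)^q(-1)^{\lfloor N/2\rfloor}\ne0 .
\]

\emph{Division.} The polynomial $P$ changes sign under each transposition of two labels $t_i,t_j$ of the same block. Setting $t_i=t_j$ gives a polynomial equal to its negative, hence zero since $p\ne2$, so $t_j-t_i$ divides $P$. These differences are pairwise nonassociate primes of a unique factorization domain, so $P=D\,\Omega$ for a polynomial $\Omega$. From $D(t)\Omega(t+c)=P(t+c)=P(t)=D(t)\Omega(t)$ we see that $\Omega$ is shift-invariant. The degree of $D$ in each variable is $h-1$, and degrees in a variable add under multiplication, so $\Omega$ has degree at most $(p-2)-(h-1)=h$ in each variable. This is exactly the degree that the vertices $v_i$ can carry. With this $\Omega$, \eqref{eq:eval} gives $\Theta_{f_N}(z)\ne0$.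

\emph{Torsion.} We have $n-2d-2=pq-2hq=q$, and $q^2>pq$ because $q\ge p+1$; this is the only use of the bound on $q$ beyond $N\ge2$. Lemmas~\ref{lem:theta} and~\ref{lem:criterion} give an element of order $p$ in $\tilde H_{hq-1}(\mathsf M_{pq};\mathbb Z)$, and $s$ applications of Theorem~\ref{thm:summand} carry it to $\tilde H_{hq-1+s}(\mathsf M_{pq+2s};\mathbb Z)$. For $q=p+1$ the numbers $pq+2s$ are the even $n\ge p^2+p$, and for $q=p+2$ they are the odd $n\ge p^2+2p$.
\end{proof}

For $p=5$, Theorem~\ref{thm:p} covers $r=q-1\ge5$ and $k=q+1+s\ge r+2$, a proper part of the range of Theorem~\ref{thm:five}. The gain in Theorem~\ref{thm:five} comes from the starting cycle on four vertices.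

\section{Degrees without five-torsion}\label{sec:converse}

\begin{proposition}\label{prop:free}
If $r=n-2d-3\le1$, then $\tilde H_d(\mathsf M_n;\mathbb Z)$ is torsion-free.
\end{proposition}

\begin{proof}
If $r\le0$, then $n\le2d+3<2(d+2)$, so there is no matching with $d+2$ edges. Thus $C_{d+1}=0$, and the homology in degree $d$ is a subgroup of the free group $C_d$.

Let $r=1$. Then $n=2(d+2)$, and the faces of dimension $d+1$ are the perfect matchings. Deleting an edge $e$ from a perfect matching $m$ leaves two free vertices, so $m$ is the only perfect matching containing $m\setminus e$. Hence for $b=\sum_mb_mm\in C_{d+1}$ the coefficient of $m\setminus e$ in $\partial b$ is $\pm b_m$. Let $y$ be a $d$-cycle with $jy=\partial b$ for an integer $j\ge1$. Then $j$ divides every $b_m$, so $b=jb'$ and $y=\partial b'$. A class of finite order is therefore zero.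
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
If $3\le r\le k+1$, there is $5$-torsion by Theorem~\ref{thm:five}. Otherwise, as $r\ne2$, either $r\le1$ or $r\ge k+2$. In the first case Proposition~\ref{prop:free} applies. In the second case the group is zero for $k<0$ by fact (a) of Section~\ref{sec:intro} and a $3$-group for $k\ge0$ by fact (b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bouc}
Bouc, \emph{J. Algebra} 150 (1992).

\bibitem{Jonsson}
Jakob Jonsson, Exact sequences for the homology of the matching complex, \emph{J. Combin. Theory Ser. A} 115 (2008); arXiv:1203.5641 (2012).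

\end{thebibliography}
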